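\theoremstyle{plain}
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[lemma]{Example}
\newtheorem{remark}[lemma]{Remark}
\numberwithin{equation}{section}

\title{Ergodic $\mathbb Z$-covers of translation surfaces\\ with a positive Lyapunov exponent}


\begin{abstract}
A class $\gamma\in H_1(M,\mathbb Z)$ on a compact translation surface $(M,\omega)$ defines a $\mathbb Z$-cover $\widetilde M_\gamma$ and an exponent $\lambda(\omega,\gamma)\ge 0$, the growth rate of the Hodge norm of $\gamma$ along almost every Teichm\"uller geodesic through $\omega$. It was conjectured that $\lambda(\omega,\gamma)>0$ forces the directional flow on $\widetilde M_\gamma$ to be non-ergodic in almost every direction. We disprove this: on a square-tiled surface of genus $11$ with $24$ squares we exhibit a class with $\lambda=\frac13$ for which the flow is ergodic in almost every direction. The proof renormalizes a single closed curve that is almost straight. Its class is orthogonal to an invariant subspace with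 exponents $\pm\frac13$, which contains one component of $\gamma$, but not to the other component of $\gamma$, which is fixed by a lattice of affine maps.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $(M,\omega)$ be a compact translation surface: $M$ is a compact connected Riemann surface and $\omega$ is a nonzero holomorphic $1$-form on it. We normalize the area to be $1$ when we speak about moduli. A class $\gamma\in H_1(M,\mathbb Z)$ determines a $\mathbb Z$-cover $\pi:\widetilde M_\gamma\to M$, the one given by the homomorphism
\[
H_1(M,\mathbb Z)\to\mathbb Z,\qquad \sigma\mapsto\langle\gamma,\sigma\rangle ,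
\]
where $\langle\cdot,\cdot\rangle$ is the algebraic intersection form. A closed curve $\sigma$ on $M$ lifts to a closed curve if and only if $\langle\gamma,\sigma\rangle=0$. On $\widetilde M_\gamma$, with the pullback of $\omega$, let $(\widetilde\varphi^\theta_t)_{t\in\mathbb R}$ be the unit-speed flow along the straight lines of direction $e^{i\theta}$; the trajectories that run into a zero form a null set and are disregarded. The flow preserves the area measure, which is infinite, and ergodicity refers to this measure: every bounded measurable invariant function is constant almost everywhere.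

Let $g_t=\operatorname{diag}(e^t,e^{-t})$ and let $k_\theta$ be the rotation by $\theta$. These matrices act on $\omega$ through its real and imaginary parts. For $\xi\in H_1(M,\mathbb R)$ let $\|\xi\|_{\omega'}$ be the Hodge norm of $\xi$ for the complex structure defined by $\omega'$. It is known that for every $\omega$ and every $\xi$ there is a number $\lambda(\omega,\xi)\ge0$ with
\begin{equation}\label{eq:lambda}
\lim_{t\to\infty}\frac1t\log\|\xi\|_{g_tk_\theta\omega}=\lambda(\omega,\xi)\qquad\text{for a.e. }\theta\in\mathbb R/2\pi\mathbb Z
\end{equation}
(for $\xi=0$ we set $\lambda(\omega,0)=0$).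

Heuristically, the exponent controls how far trajectories travel along the deck group. Take a piece of trajectory of length $e^t$ in direction $\theta$ and apply the matrix $h_t=k_\theta\operatorname{diag}(e^{-t},e^{t})k_{-\theta}$. It equals a rotation times $g_tk_{\pi/2-\theta}$, so up to the substitution $\theta\mapsto\pi/2-\theta$ it gives the same Hodge norms as in \eqref{eq:lambda}. On $h_t\omega$ the piece has length $1$. If $h_t\omega$ lies in a bounded part of moduli space, the piece can be closed up by a path of bounded length, and the closed curve $\sigma$ so obtained satisfies $|\langle\gamma,\sigma\rangle|\le C\|\gamma\|_{h_t\omega}$. So if $\lambda(\omega,\gamma)=0$, one expects the $\mathbb Z$-coordinate of a trajectory to grow slower than every power of time, and frequent returns and ergodicity are plausible. If $\lambda(\omega,\gamma)>0$, one expects excursions of polynomial size, and one may guess that they destroy ergodicity. The following conjecture is from \cite{FS}.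

\begin{conjecture}
Let $(M,\omega)$ be a compact translation surface and let $\widetilde M_\gamma$ be its connected $\mathbb Z$-cover given by $\gamma\in H_1(M,\mathbb Z)$.
\begin{enumerate}
\item[(i)] If $\lambda(\omega,\gamma)=0$, then $(\widetilde\varphi^\theta_t)$ is ergodic for almost every $\theta$.
\item[(ii)] If $\lambda(\omega,\gamma)>0$, then $(\widetilde\varphi^\theta_t)$ is non-ergodic for almost every $\theta$.
\end{enumerate}
\end{conjecture}

Part (i) is known to hold. We show that part (ii) is false.

\begin{theorem}\label{thm:A}
There are a compact connected square-tiled surface $(M,\omega)$, with $24$ squares, genus $11$ and area normalized to $1$, and a primitive class $\gamma\in H_1(M,\mathbb Z)$, so that $\widetilde M_\gamma$ is connected, such that $\lambda(\omega,\gamma)=\frac13>0$ and $(\widetilde\varphi^\theta_t)_{t\in\mathbb R}$ is ergodic for almost every $\theta$.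
\end{theorem}

Section~\ref{sec:more} contains two complements. Theorem~\ref{thm:B} gives many such classes on the same surface. Theorem~\ref{thm:C} gives counterexamples above many other square-tiled surfaces, including some with $\lambda(\omega,\gamma)=\frac12$.

\subsection{The idea}
The exponent $\lambda(\omega,\gamma)$ records only the fastest growing part of $\gamma$. We take $\gamma=\gamma_1+\gamma_2$, where $\gamma_1\ne0$ is fixed by a group $\mathcal A$ of affine homeomorphisms whose derivatives form a lattice, while $\gamma_2$ lies in an $\mathcal A$-invariant space $V$ with exponents $\pm\frac13$. Suppose that $\sigma$ is a closed curve made of one straight segment and one further segment, and that $\sigma$ is orthogonal to all of $V$ but $\langle\gamma_1,\sigma\rangle=m\ne0$. Then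
\[
\langle\gamma,\phi_*\sigma\rangle=\langle\phi_*^{-1}\gamma_1,\sigma\rangle+\langle\phi_*^{-1}\gamma_2,\sigma\rangle=m+0\qquad\text{for all }\phi\in\mathcal A .
\]
For almost every $\theta$ we can, after an arbitrarily small deformation of $\sigma$ through closed curves of the same kind, find $\phi\in\mathcal A$ that turns the first segment into a very long piece of trajectory in direction $\theta$ and the second one into a very short segment. The flow on $\widetilde M_\gamma$ therefore brings a set of points of definite density arbitrarily close to their translates by the $m$-th power of a generator of the deck group, and this forces invariant functions to be invariant under that translation. The growth of $\gamma_2$ is invisible to these returns.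

The component $\gamma_1$ comes from the Eierlegende Wollmilchsau (Section~\ref{sec:EW}), and $\gamma_2$ from the three-square L-shaped surface. The surface $M$ is their fiber product over the torus (Section~\ref{sec:M}). The ergodicity criterion is proved in Section~\ref{sec:crit}, and the exponent is computed in Section~\ref{sec:exp}.

\section{Conventions and renormalization}\label{sec:prelim}

\subsection{Conventions}
We view $\omega$ as an $\mathbb R^2$-valued form; $g\in\mathrm{SL}_2(\mathbb R)$ acts by postcomposition, and $g\omega$ defines a new complex structure on the same topological surface with the same area form. An \emph{affine homeomorphism} $\phi$ with derivative $A\in\mathrm{SL}_2(\mathbb R)$ satisfies $\phi^*\omega=A\omega$; it maps a straight segment with displacement $v$ to one with displacement $Av$. Multiplying $\omega$ by a positive constant changes neither ergodicity nor Hodge norms, so we work with surfaces tiled by unit squares and rescale at the end.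

The cover $\widetilde M_\gamma$ is connected if and only if $\langle\gamma,\cdot\rangle$ maps onto $\mathbb Z$, that is, if and only if $\gamma$ is primitive. Let $S$ be the generator of the deck group of $\pi:\widetilde M_\gamma\to M$ such that the lift of a closed curve $\sigma$ that starts at $\tilde y$ ends at $S^{\langle\gamma,\sigma\rangle}\tilde y$.

For $\xi\in H_1(M,\mathbb R)$ put $c_\xi=\langle\xi,\cdot\rangle\in H^1(M,\mathbb R)$. The Hodge norm $\|\xi\|_\omega$ is the $L^2$-norm of the harmonic representative of $c_\xi$ (Poincar\'e duality is an isometry for Hodge norms). The $L^2$-norm of $1$-forms depends only on the conformal structure, so it may be computed in the flat metric of $\omega$.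

For a holomorphic branched cover $p:M\to N$ of compact surfaces define $p^!:H_1(N)\to H_1(M)$ by
\[
\langle p^!\xi,\sigma\rangle=\langle\xi,p_*\sigma\rangle,\qquad\text{equivalently}\qquad c_{p^!\xi}=p^*c_\xi .
\]
By Poincar\'e duality $p^!$ is defined over $\mathbb Z$. Counting intersection points shows that $p^!$ of a curve avoiding the branch values is its full preimage.

Besides the existence of $\lambda(\omega,\xi)\ge0$ in \eqref{eq:lambda}, we use the following theorems.
\begin{itemize}
\item Kerckhoff--Masur--Smillie \cite{KMS}: on a compact connected translation surface the flow in almost every direction is uniquely ergodic; in particular it is ergodic for area.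
\item Moore: for a lattice $\Gamma<\mathrm{SL}_2(\mathbb R)$ the diagonal flow $\Gamma g\mapsto\Gamma gg_t$ on $\Gamma\backslash\mathrm{SL}_2(\mathbb R)$ is ergodic for Haar measure.
\item The multiplicative ergodic theorem of Oseledets.
\item Bainbridge \cite{B}: for every ergodic $\mathrm{SL}_2(\mathbb R)$-invariant probability measure on the area-one surfaces in $\mathcal H(2)$ (resp.\ $\mathcal H(1,1)$) the second exponent of the Kontsevich--Zorich cocycle is $\frac13$ (resp.\ $\frac12$), so that its exponents are $\pm1,\pm\frac13$ (resp.\ $\pm1,\pm\frac12$).
\end{itemize}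
Here $\mathcal H(2)$ and $\mathcal H(1,1)$ are the strata of genus-two surfaces with one double zero and with two simple zeros. Theorem~\ref{thm:A} needs only $\mathcal H(2)$.

\subsection{Hodge norms}
Let $\|h\|$ be the operator norm; $\|h^{-1}\|=\|h\|$ for $h\in\mathrm{SL}_2(\mathbb R)$.

\begin{lemma}\label{lem:hodge}
\begin{enumerate}
\item[(a)] $\|\xi\|_{h\omega}\le\|h\|\,\|\xi\|_\omega$ for $h\in\mathrm{SL}_2(\mathbb R)$.
\item[(b)] If $p:M\to N$ is a branched cover of degree $D$ with $p^*\omega_N=\omega_M$, then $\|p^!\xi\|_{g\omega_M}=\sqrt D\,\|\xi\|_{g\omega_N}$ for all $g\in\mathrm{SL}_2(\mathbb R)$.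
\item[(c)] If $\phi$ is an affine homeomorphism of $(M,\omega)$ with derivative $A$, then $\|\xi\|_{gA^{-1}\omega}=\|\phi_*^{-1}\xi\|_{g\omega}$ for all $g\in\mathrm{SL}_2(\mathbb R)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The idea is that harmonic forms minimize the $L^2$-norm in their class; some care is needed because the smooth structures of $\omega$ and $h\omega$ differ at the set $Z$ of zeros. Let $\eta,\eta'$ be the harmonic representatives of $c_\xi$ for $\omega$ and $h\omega$. A tangent vector of $h\omega$-length $1$ has $\omega$-length at most $\|h^{-1}\|=\|h\|$, and the area forms agree. Hence $\|\eta\|_{L^2(h\omega)}\le\|h\|\,\|\eta\|_{L^2(\omega)}=\|h\|\,\|\xi\|_\omega$. Near each point of $Z$ both $\eta$ and $\eta'$ have continuous primitives, so $\eta-\eta'$ has zero periods around the points of $Z$. Its other periods vanish because $\eta$ and $\eta'$ represent the same class. So $\eta-\eta'=dF$ on $M\setminus Z$ with $F$ continuous on $M$. For the Hodge star of $h\omega$ the form $*\eta'$ is closed and smooth in the $h\omega$-structure. By Stokes' theorem on the complement of small discs, $\int_M dF\wedge*\eta'$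 is a limit of integrals of $F*\eta'$ over circles shrinking to $Z$, hence $0$. Therefore
\[
\|\eta\|^2_{L^2(h\omega)}=\|\eta'\|^2_{L^2(h\omega)}+\|dF\|^2_{L^2(h\omega)}\ge\|\xi\|^2_{h\omega}.
\]

(b) Since $p^*(g\omega_N)=g\omega_M$, the map $p$ is holomorphic for the new structures. It pulls the harmonic representative of $c_\xi$ back to a harmonic form, which represents $c_{p^!\xi}$, and the square of the $L^2$-norm is multiplied by $D$.

(c) From $\phi^*\omega=A\omega$ we get $(\phi^{-1})^*\omega=A^{-1}\omega$, so $(\phi^{-1})^*(g\omega)=gA^{-1}\omega$. Thus $\phi^{-1}$ is an isomorphism from $(M,gA^{-1}\omega)$ to $(M,g\omega)$.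
\end{proof}

\subsection{Returns to prescribed positions}

\begin{lemma}\label{lem:return}
Let $\Gamma<\mathrm{SL}_2(\mathbb R)$ be a lattice. For almost every $\theta$ the following holds: for every $B\in\mathrm{SL}_2(\mathbb R)$ there are $t_n\to+\infty$ and $A_n\in\Gamma$ with $A_n^{-1}k_\theta g_{t_n}\to B$.
\end{lemma}

\begin{proof}
The claim says that the limit set of $\Gamma k_\theta g_t$ as $t\to+\infty$ is all of $\Gamma\backslash\mathrm{SL}_2(\mathbb R)$. By ergodicity, for Haar-almost every $g$ the trajectory $\Gamma gg_t$ visits every set of a countable base at arbitrarily large times, so its limit set is everything. Write $g=k_\theta p$ with $p$ upper triangular with positive diagonal. Then $gg_t=k_\theta g_t\,(g_{-t}pg_t)$, and $g_{-t}pg_t$ converges to the diagonal part $d$ of $p$, because conjugation multiplies the upper right entry by $e^{-2t}$. So the limit set of $\Gamma g$ is that of $\Gamma k_\theta$ translated by $d$, and $\Gamma k_\theta$ has full limit set if $\Gamma g$ has. Haar measure is equivalent to a product measure in the coordinates $(\theta,p)$; by Fubini almost every $\theta$ occurs.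
\end{proof}

\section{A class fixed by a lattice: the Eierlegende Wollmilchsau}\label{sec:EW}

\subsection{Square-tiled surfaces}
Let $T=\mathbb R^2/\mathbb Z^2$ and $T^*=T\setminus\{0\}$. The group $\pi_1(T^*)$, based at the center of the square, is free on $r$ (one step to the right) and $u$ (one step up). A transitive right action of it on a set of $d$ squares gives a \emph{square-tiled surface} $q:N\to T$ of degree $d$: the square $sr$ is the right neighbor of $s$, and $su$ its upper neighbor. Formally $N$ is the corresponding cover $N^*\to T^*$ with its punctures filled in, and $\omega_N$ is the pullback of $dz$. The vertices of the squares correspond to the cycles of the commutator $[r,u]=rur^{-1}u^{-1}$; a cycle of length $l$ gives a zero of order $l-1$ (a regular point if $l=1$).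

The \emph{dual graph} has the centers of the squares as vertices, an edge $(s,r)$ from $s$ to $sr$ and an edge $(s,u)$ from $s$ to $su$. The punctured surface $N^*$ deformation retracts onto it. The sum of all edges $(s,r)$ is the full preimage of the loop $r$ of $T$; so it represents $q^![r]$, and likewise for $u$.

Let $\operatorname{Aff}(q)$ be the group of pairs $(\phi,A)$ with $A\in\mathrm{SL}_2(\mathbb Z)$ and $\phi$ a homeomorphism of $N$ with $q\phi=Aq$. Then $\phi$ is affine with derivative $A$. The kernel of $\operatorname{Aff}(q)\to\mathrm{SL}_2(\mathbb Z)$ is the deck group of $q$, which is finite. The image has finite index: $A$ permutes the finitely many isomorphism classes of connected degree-$d$ coverings of $T^*$ by $[q]\mapsto[A\circ q]$, and $A$ is in the image if and only if it fixes $[q]$.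

Put
\[
H_N^{(0)}=\ker\bigl(q_*:H_1(N,\mathbb Z)\to H_1(T,\mathbb Z)\bigr).
\]
Since $H_1(T,\mathbb Z)=\mathbb Z^2$ records holonomy, these are the classes with zero holonomy $\int\omega_N$.

\subsection{The Wollmilchsau and its quaternionic part}
Let $Q_8=\{\pm1,\pm\mathbf i,\pm\mathbf j,\pm\mathbf k\}$. The Eierlegende Wollmilchsau $q_1:N_1\to T$ has the elements $x\in Q_8$ as squares, with
\[
xr=x\mathbf i,\qquad xu=x\mathbf j .
\]
Left multiplications commute with this action and form the deck group $Q_8$ of $q_1$. Let $\iota$ be left multiplication by $-1$. The commutator acts by $\mathbf i\mathbf j\mathbf i^{-1}\mathbf j^{-1}=-1$, so it has four $2$-cycles. Hence there are $4$ vertices, $\chi=4-16+8=-4$, and the genus is $3$. On $N_1/\iota$, whose squares are the elements of $Q_8/\{\pm1\}$, the commutator acts trivially, so $N_1/\iota$ is a torus. Let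
\[
W=\{\xi\in H_1(N_1,\mathbb Q):\iota_*\xi=-\xi\},\qquad W_{\mathbb Z}=W\cap H_1(N_1,\mathbb Z).
\]
The $\iota$-invariant part of $H_1(N_1,\mathbb Q)$ is isomorphic to $H_1(N_1/\iota,\mathbb Q)$, so $\dim W=6-2=4$. Since $\iota$ preserves the intersection form, $W$ is orthogonal to the invariant part, and the form is nondegenerate on $W$.

The deck group is so large that it leaves affine maps almost no freedom on $W$.

\begin{lemma}\label{lem:W}
The subgroup $\operatorname{Aff}_0(q_1)\subset\operatorname{Aff}(q_1)$ of pairs $(\phi_1,A)$ with $\phi_{1*}$ trivial on $W$ has finite index. Moreover $W$ is a simple $\mathbb Q[Q_8]$-module.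
\end{lemma}

\begin{proof}
If $\delta$ is a deck transformation, then $q_1\phi_1\delta\phi_1^{-1}=Aq_1\delta\phi_1^{-1}=Aq_1\phi_1^{-1}=q_1$. So $\phi_1$ normalizes $Q_8$. It commutes with $\iota$, the unique element of order $2$, and hence preserves $W_{\mathbb Z}$. As $\operatorname{Aut}(Q_8)$ is finite, $\phi_1$ commutes with $Q_8$ for all pairs in a subgroup $\operatorname{Aff}'\subset\operatorname{Aff}(q_1)$ of finite index.

Since $\iota$ acts by $-1$ on $W$, the space $W$ is a left module over $\mathbb Q[Q_8]/(\iota+1)$, which is the algebra $\mathbb H_{\mathbb Q}$ of rational Hamilton quaternions. This is a division algebra of dimension $4=\dim W$, so $W\cong\mathbb H_{\mathbb Q}$ as a left module; in particular $W$ is simple. The elements of $\operatorname{Aff}'$ commute with it, so they act by right multiplications $x\mapsto x\rho$. Such a map has determinant $\operatorname{Nrd}(\rho)^2$, where $\operatorname{Nrd}$ is the reduced norm, and it maps the lattice $W_{\mathbb Z}$ onto itself. Hence $\operatorname{Nrd}(\rho)^2=1$, and $\operatorname{Nrd}(\rho)=1$ because the reduced norm is positive. So $\operatorname{Aff}'$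 acts on $W$ by maps preserving a lattice and the positive definite form $\operatorname{Nrd}$. These maps permute the finite set of lattice vectors of norm at most $R$, which spans $W$ for $R$ large; so they form a finite group. The kernel of the action of $\operatorname{Aff}'$ on $W$ has finite index and lies in $\operatorname{Aff}_0(q_1)$.
\end{proof}

\subsection{Integral classes in the quaternionic part}\label{sec:alpha}
Let $\ell$ be an integer function on the edges of the dual graph of $N_1$ with $\ell(-x,\cdot)=-\ell(x,\cdot)$; call it \emph{antisymmetric}. Summing over edges gives a homomorphism $H_1(N_1^*,\mathbb Z)\to\mathbb Z$. A loop around a puncture is freely homotopic to a lift of $[r,u]^{\pm2}$. The lift of $[r,u]$ from $x$ ends at $-x$, so the second half of the loop is the $\iota$-image of the first half, and $\ell$ vanishes on the loop. Hence $\ell$ descends to $H_1(N_1,\mathbb Z)$, and by Poincar\'e duality $\ell=\langle\alpha,\cdot\rangle$ for some $\alpha\in H_1(N_1,\mathbb Z)$. Since $\ell\circ\iota=-\ell$, we have $\alpha\in W_{\mathbb Z}$. From now on until Theorem~\ref{thm:C} let $\alpha$ be the class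 given by
\[
\ell(-1,r)=1,\qquad\ell(1,r)=-1,\qquad\ell=0\text{ on all other edges.}
\]

\subsection{The renormalization idea in its smallest case}\label{sec:toy}
We consider the $\mathbb Z$-cover of $N_1$ given by $\alpha$. Start at the center of the square $1$, go $2$ units to the right and then $2$ units up. The squares met are
\[
1\xrightarrow{\;r\;}\mathbf i\xrightarrow{\;r\;}-1\xrightarrow{\;u\;}-\mathbf j\xrightarrow{\;u\;}1 ,
\]
so this is a closed curve $\sigma_0$. It uses the edge $(1,r)$ once and $(-1,r)$ never, so $\langle\alpha,\sigma_0\rangle=-1$. The same holds for the parallel curve starting at any point of the open disc $U$ of radius $\frac12$ about the center.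

Fix a typical $\theta$. By Lemma~\ref{lem:return} with $B$ the identity matrix there are large $t$ and $(\phi,A)\in\operatorname{Aff}_0(q_1)$ with $A^{-1}k_\theta g_t$ close to the identity. Pretend that $k_\theta g_t=A$. Then $A$ maps $e_1$ to $e^t$ times the unit vector in direction $\theta$, and $e_2$ to $e^{-t}$ times the perpendicular unit vector. So for every $y\in\phi(U)$ the following curve is closed and homologous to $\phi_*\sigma_0$: follow the flow in direction $\theta$ from $y$ for time $2e^t$, then hop a distance $2e^{-t}$ in the perpendicular direction. Because $\phi$ fixes $\alpha$,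
\[
\langle\alpha,\phi_*\sigma_0\rangle=\langle\phi_*^{-1}\alpha,\sigma_0\rangle=\langle\alpha,\sigma_0\rangle=-1 .
\]
On the $\mathbb Z$-cover, the flow for time $2e^t$ thus moves every point $\tilde y$ above $\phi(U)$ to within $2e^{-t}$ of $S^{-1}\tilde y$. The set $\phi(U)$ has the same area for all $t$, and it is invariant under the flow in direction $\theta$ up to a small error, so it becomes equidistributed. In the limit $t\to\infty$, a bounded invariant function $f$ satisfies $f=f\circ S$. It is then a function on $N_1$, and it is constant because the flow on $N_1$ is ergodic.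

Three things matter here: $\sigma_0$ consists of only two legs, one to be stretched and one to be contracted; it can be moved in an open set; and its pairing with the class is the same nonzero number after every renormalization. It remains to treat the fact that $A^{-1}k_\theta g_t$ is only close to $B$.

\section{An ergodicity criterion}\label{sec:crit}

\begin{proposition}\label{prop:crit}
Let $(M,\omega)$ be a compact connected translation surface and $\Sigma\subset M$ a finite set containing the zeros. Let $\mathcal A$ be a group acting on $(M,\omega)$ by affine homeomorphisms that preserve $\Sigma$, and suppose that the derivatives form a lattice $\Gamma<\mathrm{SL}_2(\mathbb R)$. Let $\gamma\in H_1(M,\mathbb Z)$ be primitive. Suppose there is a closed curve $\sigma\subset M\setminus\Sigma$ that consists of a straight leg with displacement $\tau_0v$ ($\tau_0>0$) followed by a straight leg with displacement $s_0w$ ($s_0\in\mathbb R$), where $\det(v,w)=1$, and an integer $m\neq0$ with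
\[
\langle\gamma,\phi_*\sigma\rangle=m\qquad\text{for all }\phi\in\mathcal A .
\]
Then $(\widetilde\varphi^\theta_t)$ on $\widetilde M_\gamma$ is ergodic for almost every $\theta$.
\end{proposition}

\begin{proof}
The quotient $\widetilde M_\gamma/\langle S^m\rangle$ is a compact connected translation surface, because $m\ne0$ and $\gamma$ is primitive. Fix $\theta$ in the set of full measure where Lemma~\ref{lem:return} holds and where the flows in direction $\theta$ on $M$ and on $\widetilde M_\gamma/\langle S^m\rangle$ are ergodic \cite{KMS}. Let $e_\theta=k_\theta e_1$ and $e_\theta^\perp=k_\theta e_2$, and let $\varphi^\theta_t$ be the flow on $M$.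

Apply Lemma~\ref{lem:return} with $B=(v\,|\,w)$: there are $t_n\to\infty$, $A_n\in\Gamma$ and $B_n\to B$ with $k_\theta g_{t_n}=A_nB_n$. Put $v_n=B_ne_1\to v$ and $w_n=B_ne_2\to w$. Then
\begin{equation}\label{eq:AnBn}
A_nv_n=e^{t_n}e_\theta,\qquad A_nw_n=e^{-t_n}e_\theta^\perp .
\end{equation}
Let $c=\tau_0v+s_0w$ be the holonomy of $\sigma$ and let $(\tau_n,s_n)=B_n^{-1}c$. Then $\tau_nv_n+s_nw_n=c$ and $(\tau_n,s_n)\to(\tau_0,s_0)$.

\emph{Perturbing $\sigma$.} We replace the directions $v,w$ by $v_n,w_n$ while keeping the curve closed. Parametrize $\sigma:[0,2]\to M\setminus\Sigma$ with velocity $\tau_0v$ on $[0,1]$ and $s_0w$ on $[1,2]$. Choose $\delta>0$ such that every point $\sigma(t)$ is the center of an embedded flat disc of radius $\delta$ in $M\setminus\Sigma$. For $|d|<\delta$ write $\sigma(t)+d$ for the point of this disc displaced by $d$ from its center; it depends continuously on $(t,d)$. Let $U$ be the open disc of radius $\delta/4$ about $\sigma(0)$. For $y=\sigma(0)+d_0\in U$ let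
\[
d(t)=\begin{cases}d_0+t(\tau_nv_n-\tau_0v),&0\le t\le1,\\ d(1)+(t-1)(s_nw_n-s_0w),&1\le t\le2.\end{cases}
\]
Then $d(2)=d_0+c-c=d(0)$, and $|d(t)|<\delta/2$ for $n$ large, uniformly in $y\in U$. Hence $t\mapsto\sigma(t)+d(t)$ is a closed curve that starts at $y$ and has straight legs with displacements $\tau_nv_n$ and $s_nw_n$. The closed curves $t\mapsto\sigma(t)+\varrho d(t)$, $0\le\varrho\le1$, form a free homotopy in $M\setminus\Sigma$ from $\sigma$ to it.

\emph{Renormalizing.} Let $\phi_n\in\mathcal A$ have derivative $A_n$. Put $U_n=\phi_n(U)$ and $T_n=\tau_ne^{t_n}$, which is positive for $n$ large. By \eqref{eq:AnBn}, for $y\in U_n$ the path from $y$ with legs $T_ne_\theta$ and $s_ne^{-t_n}e_\theta^\perp$ is the $\phi_n$-image of one of the curves just constructed. So it is closed, avoids $\Sigma$, and is homologous to $\phi_{n*}\sigma$. Lift it to start at $\tilde y\in\widetilde U_n:=\pi^{-1}(U_n)$. The first leg ends at $\widetilde\varphi^\theta_{T_n}\tilde y$, and the second ends at $S^m\tilde y$ because $\langle\gamma,\phi_{n*}\sigma\rangle=m$. Since $S$ is an isometry, $h_n:=S^{-m}\widetilde\varphi^\theta_{T_n}$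 satisfies
\begin{equation}\label{eq:close}
\operatorname{dist}(h_n\tilde y,\tilde y)\le\eta_n:=|s_n|e^{-t_n}\to0\qquad(\tilde y\in\widetilde U_n).
\end{equation}

\emph{The sets $U_n$ equidistribute.} Let $\rho$ be the weak-$*$ limit in $L^\infty(M)$ of a subsequence of the indicator functions $1_{U_n}$. Fix $s\in\mathbb R$. Since $A_n^{-1}e_\theta=e^{-t_n}v_n$, we have $\varphi^\theta_s(U_n)=\phi_n(U+se^{-t_n}v_n)$ for $n$ large. As $\phi_n$ preserves area, $\operatorname{area}(\varphi^\theta_sU_n\,\triangle\,U_n)\to0$. Hence $\rho$ is $\varphi^\theta$-invariant, so it is the constant $\kappa=\operatorname{area}(U)/\operatorname{area}(M)>0$. If $h$ is a bounded measurable function with compact support on $\widetilde M_\gamma$, then summing $h$ over the fibers of $\pi$ gives a bounded function on $M$, and therefore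
\begin{equation}\label{eq:equi}
\int_{\widetilde U_n}h\longrightarrow\kappa\int_{\widetilde M_\gamma}h
\end{equation}
along the subsequence.

\emph{Invariance under $S^m$.} Let $f$ be bounded, measurable and invariant under $\widetilde\varphi^\theta$. Since $S$ commutes with the flow, $f\circ h_n=f\circ S^{-m}$ almost everywhere. Let $C\subset\widetilde M_\gamma$ be compact. Its closed $1$-neighborhood $C_1$ is compact because $\widetilde M_\gamma$ is a complete, locally compact length space. Given $\varepsilon'>0$, pick a continuous function $\psi$ with compact support and $\int_{C_1}|f-\psi|<\varepsilon'$. If $\eta_n<1$, then by \eqref{eq:close} $h_n$ maps $\widetilde U_n\cap C$ into $C_1$; it is injective and preserves area. By the triangle inequality,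
\[
\int_{\widetilde U_n\cap C}|f\circ h_n-f|\le2\varepsilon'+\operatorname{area}(C)\sup_{\operatorname{dist}(y,y')\le\eta_n}|\psi(y)-\psi(y')| ,
\]
and the supremum tends to $0$ by uniform continuity. As $\varepsilon'$ is arbitrary, $\int_{\widetilde U_n\cap C}|f\circ S^{-m}-f|\to0$. By \eqref{eq:equi} this integral also converges to $\kappa\int_C|f\circ S^{-m}-f|$ along the subsequence. Hence $f\circ S^m=f$ almost everywhere, $f$ descends to $\widetilde M_\gamma/\langle S^m\rangle$, and $f$ is constant almost everywhere by the choice of $\theta$.
\end{proof}

The independence of $\langle\gamma,\phi_*\sigma\rangle$ from $\phi$ makes the translation $S^{-m}$ in the last step independent of $n$. If $m=0$, the argument only yields $f=f$.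

\begin{example}
By Lemma~\ref{lem:W}, Proposition~\ref{prop:crit} applies to $N_1$, $\alpha$ and the curve $\sigma_0$ of Section~\ref{sec:toy}, with $v=e_1$, $w=e_2$, $\tau_0=s_0=2$ and $m=-1$. So the flow on the $\mathbb Z$-cover of $N_1$ given by $\alpha$ is ergodic for almost every $\theta$. This agrees with part (i) of the conjecture and does not test part (ii): by Lemma~\ref{lem:zero} below, $\lambda(\omega_{N_1},\alpha)=0$.
\end{example}

\section{The counterexample}\label{sec:M}

We now add to $\alpha$ a class with a positive exponent. The two classes live on different surfaces, so we pass to a common cover.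

\subsection{Fiber products with the Wollmilchsau}\label{sec:fiber}
Let $q:N\to T$ be a square-tiled surface. The fiber product $N_1^*\times_{T^*}N^*$ has the pairs $(x,s)$ as squares, with the diagonal action of $r$ and $u$. Let $M$ be a connected component with its punctures filled in, and let $p_1:M\to N_1$ and $p:M\to N$ be the projections. They are holomorphic, and $p_1^*\omega_{N_1}=\omega_M=p^*\omega_N$. Let $\Sigma\subset M$ be the preimage of $0\in T$; it contains all zeros.

\begin{lemma}\label{lem:pair}
Let $\mathcal A$ be the group of triples $(\phi_1,\phi,A)$ with $(\phi_1,A)\in\operatorname{Aff}_0(q_1)$ and $(\phi,A)\in\operatorname{Aff}(q)$ for which $\phi_1\times\phi$ maps $M$ to itself.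
\begin{enumerate}
\item[(a)] $\mathcal A$ acts on $M$ by affine homeomorphisms $\Phi=\phi_1\times\phi$ with derivative $A$ preserving $\Sigma$, with $p_1\Phi=\phi_1p_1$ and $p\,\Phi=\phi p$. The derivatives form a finite-index subgroup of $\mathrm{SL}_2(\mathbb Z)$, which is a lattice in $\mathrm{SL}_2(\mathbb R)$.
\item[(b)] Let $\sigma$ be a closed curve in $M$ with $p_*\sigma\in q^!H_1(T,\mathbb Z)$. Then for all $\alpha'\in W_{\mathbb Z}$, $\beta'\in H_N^{(0)}$ and all $\Phi$ as in (a),
\[
\langle p_1^!\alpha'+p^!\beta',\Phi_*\sigma\rangle=\langle\alpha',p_{1*}\sigma\rangle .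
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(\phi_1,A)\in\operatorname{Aff}_0(q_1)$ and $(\phi,A)\in\operatorname{Aff}(q)$. As $A$ fixes $0\in T$, the maps $\phi_1$ and $\phi$ preserve $N_1^*$ and $N^*$. If $q_1y_1=qy_2$, then $q_1\phi_1y_1=Aq_1y_1=Aqy_2=q\phi y_2$. So $\phi_1\times\phi$ acts on $N_1^*\times_{T^*}N^*$, and it extends to the filled-in fiber product, permuting the filled-in points. The stated relations with $p_1$ and $p$ are clear, and $\Phi^*\omega_M=\Phi^*p_1^*\omega_{N_1}=p_1^*\phi_1^*\omega_{N_1}=A\omega_M$. The images of $\operatorname{Aff}_0(q_1)$ and $\operatorname{Aff}(q)$ in $\mathrm{SL}_2(\mathbb Z)$ have finite index, hence so has their intersection. All such triples permute the finitely many components of the fiber product, so those preserving $M$ form a subgroup of finite index, and its image still has finite index.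

(b) By the definition of $p_1^!$ and of $\operatorname{Aff}_0(q_1)$,
\[
\langle p_1^!\alpha',\Phi_*\sigma\rangle=\langle\alpha',\phi_{1*}p_{1*}\sigma\rangle=\langle\phi_{1*}^{-1}\alpha',p_{1*}\sigma\rangle=\langle\alpha',p_{1*}\sigma\rangle .
\]
In the same way $\langle p^!\beta',\Phi_*\sigma\rangle=\langle\phi_*^{-1}\beta',p_*\sigma\rangle$. The class $\beta''=\phi_*^{-1}\beta'$ lies in $H_N^{(0)}$ because $q_*\phi_*^{-1}=A_*^{-1}q_*$. If $p_*\sigma=q^!\eta$, then $\langle\beta'',q^!\eta\rangle=\langle q_*\beta'',\eta\rangle=0$.
\end{proof}

The class $\phi_*^{-1}\beta'$ changes with $\phi$; this is why we require $p_*\sigma$ to be orthogonal to all of $H_N^{(0)}$ and not only to $\beta'$.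

\subsection{The two surfaces and the class}
Let $q:L\to T$ be the L-shaped surface with squares $1,2,3$ and
\[
r=(1\,2),\qquad u=(1\,3).
\]
The commutator is a $3$-cycle, so $\chi=1-6+3=-2$ and $L\in\mathcal H(2)$. The group $H_L^{(0)}$ has rank $4-2=2$. Let $\beta\in H_L^{(0)}$ be the horizontal core curve through the squares $1,2$ minus twice the horizontal core curve of the square $3$; its holonomy is $2-2=0$. The vertical core curve of the square $2$ meets the first curve once and does not meet the second, so $\beta\neq0$.

From now on, until the end of Section~\ref{sec:exp} and except in Lemma~\ref{lem:sum}, let $M$ be the fiber product of $N_1$ and $L$. An orbit on the pairs $(x,s)\in Q_8\times\{1,2,3\}$ maps equivariantly onto $Q_8$ and onto $\{1,2,3\}$, so its size is divisible by $24$. Hence the action is transitive and the whole fiber product is connected. Its projections $p_1:M\to N_1$ and $p:M\to L$ have degrees $3$ and $8$. The commutator acts with $2$-cycles on $Q_8$ and by a $3$-cycle on $\{1,2,3\}$, so on the $24$ squares it has four cycles of length $6$. Thus $M\in\mathcal H(5,5,5,5)$, the stratum of surfaces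 with four zeros of order $5$, and its genus is $11$. Put
\[
\gamma=p_1^!\alpha+p^!\beta .
\]

\subsection{Finding the curve}
We need a two-leg closed curve on $M$ whose image in $L$ has its class in $q^!H_1(T,\mathbb Z)$ and whose image in $N_1$ pairs nontrivially with $\alpha$. The first condition holds if the image in $L$ uses all $r$-edges equally often and all $u$-edges equally often. A horizontal leg followed by a vertical one, as for $\sigma_0$ in Section~\ref{sec:toy}, is of no use here, since the horizontal leg would stay in one horizontal cylinder of $L$. A staircase does better: in $L$ the word $ur$ acts by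
\[
1\xrightarrow{\;u\;}3\xrightarrow{\;r\;}3,\qquad3\xrightarrow{\;u\;}1\xrightarrow{\;r\;}2,\qquad2\xrightarrow{\;u\;}2\xrightarrow{\;r\;}1,
\]
that is, by the $3$-cycle $1\to3\to2\to1$. So the path $(ur)^3$ is closed and uses each of the six edges exactly once.

In $N_1$ the word $ur$ acts by right multiplication by $\mathbf j\mathbf i=-\mathbf k$, so $(ur)^3$ leads from $1$ to $(-\mathbf k)^3=\mathbf k$ and is not closed. Repeating it to $(ur)^{12}$ closes it but loses the information: the $r$-edges then start at $(-\mathbf k)^n\mathbf j$ and the $u$-edges at $(-\mathbf k)^n$, $0\le n<12$, so for each $x$ the elements $x$ and $-x$ occur equally often, and every antisymmetric $\ell$ vanishes on the path. We therefore change the staircase halfway. In $L$ the word $ru$ is conjugate to $ur$ and also acts by a $3$-cycle, so $(ru)^3$ again uses every edge once. In $N_1$ it acts by $\mathbf k^3=-\mathbf k$, so $(ur)^3(ru)^3$ leads from $1$ to $\mathbf k\cdot(-\mathbf k)=1$. Along $(ur)^3$ the $r$-edges start in $\{\pm\mathbf i,\pm\mathbf j\}$. Along $(ru)^3$ they start at $\mathbf k,-1,-\mathbf k$, where $-1$ is not balanced by $1$.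 This is the reason for the choice of $\ell$ in Section~\ref{sec:alpha}.

The word $(ur)^3(ru)^3$ belongs to a straight segment of slope slightly less than $1$ that passes first above and then below lattice points; see Figure~\ref{fig:seg}. Let $\varepsilon=\frac1{12}$ and take the segment of slope $1-\varepsilon$ through $(\frac72,\frac72)$ from $(\frac12,\frac12+3\varepsilon)$ to $(\frac{13}2,\frac{13}2-3\varepsilon)$. At $x=n$ its height is
\[
n+\varepsilon\bigl(\tfrac72-n\bigr)\in\begin{cases}(n,n+1),&n=1,2,3,\\(n-1,n),&n=4,5,6.\end{cases}
\]
So it avoids $\mathbb Z^2$. For $n=1,2,3$ it crosses $y=n$ just before $x=n$, and for $n=4,5,6$ just after $x=n$. Since the initial height $\frac34$ lies in $(0,1)$ and the final height $\frac{25}4$ in $(6,7)$, the cutting word is $(ur)^3(ru)^3$.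

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[gray!60] (0,0) grid (7,7);
\foreach \n in {1,...,6} \fill (\n,\n) circle (1.4pt);
\draw[thick] (0.5,0.75) -- (6.5,6.25);
\draw[thick,dashed] (6.5,6.25) -- (6.5,6.75);
\fill (0.5,0.75) circle (1.2pt);
\foreach \x/\y/\g/\s in {0.5/0.2/1/1, 0.4/1.75/\mathbf{j}/3, 1.63/1.16/-\mathbf{k}/3, 1.4/2.75/\mathbf{i}/1, 2.64/2.16/-1/2, 2.4/3.75/-\mathbf{j}/2, 3.67/3.16/\mathbf{k}/1, 4.5/3.35/\mathbf{j}/2, 4.36/4.83/-1/2, 5.5/4.35/-\mathbf{i}/1, 5.36/5.83/-\mathbf{k}/3, 6.5/5.35/-\mathbf{j}/3, 6.25/6.5/1/1}
\node[font=\scriptsize] at (\x,\y) {$(\g,\s)$};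
\end{tikzpicture}
\caption{The segment of slope $\frac{11}{12}$ through $(\frac72,\frac72)$, developed in the plane. It passes above the lattice points $(1,1),(2,2),(3,3)$ and below $(4,4),(5,5),(6,6)$, so its cutting word is $(ur)^3(ru)^3$. Each unit square that it meets is labeled by the corresponding square $(x,s)\in Q_8\times\{1,2,3\}$ of $M$. The first and last labels agree, and the dashed vertical segment closes the curve.}
\label{fig:seg}
\end{figure}

Start the segment in the square $(1,1)$ of $M$. With $\mathbf i\mathbf j=\mathbf k$, $\mathbf j\mathbf i=-\mathbf k$, $\mathbf k\mathbf i=\mathbf j$, $\mathbf k\mathbf j=-\mathbf i$, the squares met in $N_1$ are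
\[
1\xrightarrow{u}\mathbf j\xrightarrow{r}-\mathbf k\xrightarrow{u}\mathbf i\xrightarrow{r}-1\xrightarrow{u}-\mathbf j\xrightarrow{r}\mathbf k\xrightarrow{r}\mathbf j\xrightarrow{u}-1\xrightarrow{r}-\mathbf i\xrightarrow{u}-\mathbf k\xrightarrow{r}-\mathbf j\xrightarrow{u}1,
\]
and in $L$ they are
\[
1\xrightarrow{u}3\xrightarrow{r}3\xrightarrow{u}1\xrightarrow{r}2\xrightarrow{u}2\xrightarrow{r}1\xrightarrow{r}2\xrightarrow{u}2\xrightarrow{r}1\xrightarrow{u}3\xrightarrow{r}3\xrightarrow{u}1 .
\]
So the segment returns to the square $(1,1)$. In the chart of that square it starts at $(\frac12,\frac12+3\varepsilon)$ and ends at $(\frac12,\frac12-3\varepsilon)$. We close it by the vertical segment of length $6\varepsilon$ inside the square. The result is a closed curve $\sigma\subset M\setminus\Sigma$ with two legs as in Proposition~\ref{prop:crit}, where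
\[
v=(1,1-\varepsilon),\quad\tau_0=6,\qquad w=(0,1),\quad s_0=6\varepsilon,\qquad\det(v,w)=1 .
\]
Since squares are convex, $\sigma$ is homotopic in $M\setminus\Sigma$ to the path in the dual graph with the same word.

\subsection{Ergodicity}\label{sec:erg}
In $N_1$ the $r$-edges of $p_1\sigma$ start at $\mathbf j,\mathbf i,-\mathbf j,\mathbf k,-1,-\mathbf k$. So $(-1,r)$ is used once and $(1,r)$ never, and $\langle\alpha,p_{1*}\sigma\rangle=1$. In $L$ each of the six edges is used exactly twice, so $p_*\sigma=2q^!([r]+[u])$. By Lemma~\ref{lem:pair}(b),
\[
\langle\gamma,\Phi_*\sigma\rangle=1\qquad\text{for all }(\phi_1,\phi,A)\in\mathcal A .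
\]
Taking $\Phi$ to be the identity we get $\langle\gamma,\sigma\rangle=1$, so $\gamma$ is primitive and $\widetilde M_\gamma$ is connected. Proposition~\ref{prop:crit} with $m=1$ and Lemma~\ref{lem:pair}(a) show that $(\widetilde\varphi^\theta_t)$ is ergodic for almost every $\theta$.

\section{The exponent}\label{sec:exp}

\begin{lemma}\label{lem:zero}
$\lambda(\omega_{N_1},\alpha')=0$ for every $\alpha'\in W_{\mathbb Z}$.
\end{lemma}

\begin{proof}
We may assume $\alpha'\ne0$. Let $\Gamma$ be the lattice of derivatives of $\operatorname{Aff}_0(q_1)$ and let $J=k_{\pi/2}$. Since $g_{-t}=J^{-1}g_tJ$, we have $(g_tk_\theta)^{-1}=k_{-\theta}g_{-t}=k_{\theta'}g_tJ$ with $\theta'=-\theta-\pi/2$. By Lemma~\ref{lem:return}, for almost every $\theta$ there are $t_n\to\infty$ and $A_n\in\Gamma$ such that $A_n^{-1}(g_{t_n}k_\theta)^{-1}$ converges in $\mathrm{SL}_2(\mathbb R)$. Taking inverses, $g_{t_n}k_\theta=C_nA_n^{-1}$ with $C_n$ convergent. Choose $(\phi_n,A_n)\in\operatorname{Aff}_0(q_1)$; then $\phi_{n*}$ fixes $\alpha'$. By Lemma~\ref{lem:hodge}(c) and (a),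
\[
\|\alpha'\|_{g_{t_n}k_\theta\omega_{N_1}}=\|\phi_{n*}^{-1}\alpha'\|_{C_n\omega_{N_1}}=\|\alpha'\|_{C_n\omega_{N_1}}\le\|C_n\|\,\|\alpha'\|_{\omega_{N_1}} ,
\]
which is bounded. So the limit in \eqref{eq:lambda}, which exists for almost every $\theta$ and is nonnegative, is $0$.
\end{proof}

\begin{lemma}\label{lem:genus2}
Let $q:N\to T$ be a square-tiled surface of genus $2$ with trivial deck group, and let $0\ne\beta'\in H_N^{(0)}$. Then $\lambda(\omega_N,\beta')=\frac13$ if $N\in\mathcal H(2)$, and $\lambda(\omega_N,\beta')=\frac12$ if $N\in\mathcal H(1,1)$.
\end{lemma}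

\begin{proof}
Let $d=\deg q$, and let $\Gamma_q$ be the image of $\operatorname{Aff}(q)$ in $\mathrm{SL}_2(\mathbb Z)$. As the deck group is trivial, each $A\in\Gamma_q$ has a unique lift $\phi_A$, and $A\mapsto\phi_A$ is a homomorphism. Let $\Gamma_q$ act on $\mathrm{SL}_2(\mathbb R)\times H_1(N,\mathbb R)$ by $A\cdot(g,\xi)=(gA^{-1},\phi_{A*}\xi)$. By Lemma~\ref{lem:hodge}(c) the norms $\|\xi\|_{g\omega_N}$ are invariant, so they define a norm on the quotient bundle $E$ over $\mathrm{SL}_2(\mathbb R)/\Gamma_q$. The flow $(g,\xi)\mapsto(g_tg,\xi)$ acts on $E$. On the base it is ergodic (Moore, after passing to inverses), and by Lemma~\ref{lem:hodge}(a) the cocycle is bounded over bounded times.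

The map $g\mapsto g\omega_N$, rescaled to area one, sends $\mathrm{SL}_2(\mathbb R)/\Gamma_q$ onto the $\mathrm{SL}_2(\mathbb R)$-orbit of $N$ in its stratum. It is finite-to-one, because $\Gamma_q$ is a lattice contained in the discrete group of all derivatives of affine homeomorphisms of $N$. The image of Haar measure is an ergodic invariant probability measure on this closed orbit, and our cocycle is the pullback of the Kontsevich--Zorich cocycle. By \cite{B} its exponents are $\pm1,\pm\rho$, with $\rho=\frac13$ for $\mathcal H(2)$ and $\rho=\frac12$ for $\mathcal H(1,1)$.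

We now locate these exponents. From $\langle q^!\xi,q^!\eta\rangle=\langle\xi,q_*q^!\eta\rangle=d\langle\xi,\eta\rangle$ and $\langle q^!\eta,\beta''\rangle=\langle\eta,q_*\beta''\rangle$ we see that $H_1(N,\mathbb R)$ is the direct sum of $q^!H_1(T,\mathbb R)$ and its symplectic complement $H_N^{(0)}\otimes\mathbb R$. Since $q\phi_A=Aq$, the second summand is $\Gamma_q$-invariant, hence so is the first. On the first summand, by Lemma~\ref{lem:hodge}(b), the norm of $q^!\xi$ over $g$ is $\sqrt d$ times the Hodge norm of $\xi\in H_1(T,\mathbb R)=\mathbb R^2$ on the flat torus $gT$ of area $1$. The latter is $|g\xi|$, because $c_\xi$ is represented on $gT$ by the constant form $\det(g\xi,\cdot)$. Hence this summand has exponents $\pm1$, and $H_N^{(0)}\otimes\mathbb R$ has exponents $\pm\rho$. By Oseledets, for almost every $g$ and every nonzero $\xi\in H_N^{(0)}\otimes\mathbb R$ the limit of $\frac1t\log\|\xi\|_{g_tg\omega_N}$ as $t\to\infty$ exists and lies in $\{\rho,-\rho\}$.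

It remains to pass from almost every $g$ to almost every rotation. Write $g=pk_\theta$ with $p$ lower triangular with positive diagonal. Then $g_tpk_\theta=(g_tpg_{-t})\,g_tk_\theta$, and $g_tpg_{-t}$ and its inverse are bounded for $t\ge0$, because conjugation multiplies the lower left entry by $e^{-2t}$. By Lemma~\ref{lem:hodge}(a), the ratio of the norms of $\beta'$ at $g_tpk_\theta\omega_N$ and at $g_tk_\theta\omega_N$ is bounded above and below. By Fubini, for almost every $\theta$ the limit along $g_tk_\theta\omega_N$ lies in $\{\rho,-\rho\}$. This limit is $\lambda(\omega_N,\beta')\ge0$, so it equals $\rho$.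
\end{proof}

\begin{remark}
For $L$ the value $\frac13$ can be checked with the Eskin--Kontsevich--Zorich formula for square-tiled surfaces, which gives the sum of the nonnegative exponents. The transitive pairs $(r,u)$ in $S_3$ with nontrivial commutator are, up to conjugation, two distinct transpositions, a transposition and a $3$-cycle, and a $3$-cycle and a transposition. They form one $\mathrm{SL}_2(\mathbb Z)$-orbit. Each surface has a single vertex, which is its zero, so all horizontal cylinders have height $h=1$. Their widths $w$ are $2,1$ in the first two cases and $3$ in the last, so $\sum h/w$ equals $\frac32,\frac32,\frac13$. The formula gives $\lambda_1+\lambda_2=\frac1{12}\cdot\frac{2\cdot4}3+\frac13\cdot\frac{10}3=\frac43$, and $\lambda_1=1$.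
\end{remark}

\begin{lemma}\label{lem:sum}
Let $M$ be a component of the fiber product of $N_1$ with a square-tiled surface $N$, as in Section~\ref{sec:fiber}. For $\alpha'\in W_{\mathbb Z}$ and $\beta'\in H_N^{(0)}$,
\[
\lambda(\omega_M,p_1^!\alpha'+p^!\beta')=\lambda(\omega_N,\beta') .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:hodge}(b) the norms of $p_1^!\alpha'$ and $p^!\beta'$ along $g_tk_\theta\omega_M$ are constant multiples of those of $\alpha'$ and $\beta'$ along $g_tk_\theta\omega_{N_1}$ and $g_tk_\theta\omega_N$. For almost every $\theta$ they have, when nonzero, the exponential rates $0$ (Lemma~\ref{lem:zero}) and $\lambda(\omega_N,\beta')$. If the second rate is positive, the triangle inequality shows that the sum has this rate. If it is $0$, or if $\beta'=0$, the rate of the sum, if the sum is nonzero, is at most $0$; since $\lambda\ge0$, it is $0$.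
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Deck transformations of $L\to T$ are permutations of the squares commuting with $r$ and $u$. By transitivity, such a permutation with a fixed square is trivial. As $r=(1\,2)$ fixes only the square $3$, every deck transformation fixes the square $3$, so the deck group is trivial. Since $L\in\mathcal H(2)$ and $\beta\ne0$, Lemmas~\ref{lem:genus2} and~\ref{lem:sum} give $\lambda(\omega_M,\gamma)=\lambda(\omega_L,\beta)=\frac13$. By Section~\ref{sec:erg}, $\gamma$ is primitive and the flow on $\widetilde M_\gamma$ is ergodic for almost every $\theta$. Rescaling to area $1$ changes none of this.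
\end{proof}

\section{Further counterexamples}\label{sec:more}

\subsection{Other classes on the same surface}

\begin{theorem}\label{thm:B}
Let $(M,\omega)$ be the surface of Theorem~\ref{thm:A}, that is, the fiber product of $N_1$ and $L$, and let $p_1,p$ be its projections. Let $\gamma\in H_1(M,\mathbb Z)$ be primitive with
\[
b\gamma=p_1^!\alpha'+p^!\beta'\qquad\text{for some integer }b\ge1,\ \alpha'\in W_{\mathbb Z},\ \beta'\in H_L^{(0)} .
\]
Then $\lambda(\omega,\gamma)=\frac13$ if $\beta'\ne0$, and $\lambda(\omega,\gamma)=0$ if $\beta'=0$. If $\alpha'\ne0$, the flow on $\widetilde M_\gamma$ is ergodic for almost every $\theta$. So part (ii) of the conjecture fails for every such $\gamma$ with $\alpha'\ne0\ne\beta'$.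
\end{theorem}

\begin{proof}
Since $\lambda(\omega,b\gamma)=\lambda(\omega,\gamma)$ and the deck group of $L\to T$ is trivial, the values of $\lambda$ are given by Lemmas~\ref{lem:sum} and~\ref{lem:genus2}.

Let $\alpha'\ne0$. For $x\in Q_8$ let $\sigma_x$ be the curve constructed like $\sigma$, but starting in the square $(x,1)$. Then $p_1\sigma_x$ is the image of $p_1\sigma$ under the deck transformation $x$, and $p\sigma_x=p\sigma$. So $\sigma_x$ closes up, and $p_*\sigma_x\in q^!H_1(T,\mathbb Z)$. The component of $p_{1*}\sigma$ in $W$ is nonzero, because $\langle\alpha,p_{1*}\sigma\rangle=1$ with $\alpha\in W$, and $W$ is orthogonal to the $\iota$-invariant part. By Lemma~\ref{lem:W} the $Q_8$-module $W$ is simple, so the $W$-components of the classes $p_{1*}\sigma_x=x_*p_{1*}\sigma$ span $W$. As the intersection form is nondegenerate on $W$, there is an $x$ with $\langle\alpha',p_{1*}\sigma_x\rangle\neq0$. By Lemma~\ref{lem:pair}(b),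
\[
\langle\gamma,\Phi_*\sigma_x\rangle=\tfrac1b\langle\alpha',p_{1*}\sigma_x\rangle
\]
for all $\Phi$. This is a nonzero integer $m$ independent of $\Phi$, and Proposition~\ref{prop:crit} applies.
\end{proof}

\subsection{Other base surfaces}
About $L$ the construction of $\sigma$ used only that the staircase $ru$ runs through all squares in one cycle. About the number $d=3$ of squares it used that the count of $r$-edges in $N_1$ does not balance.

\begin{theorem}\label{thm:C}
Let $N$ be a square-tiled surface with $d$ squares, $4\nmid d$, and permutations $(r,u)$ (right, up; acting on the right) such that $ru$ is a $d$-cycle. Let $\beta\in H_1(N,\mathbb Z)$ have zero holonomy. Then there are a square-tiled surface $M$ with a translation covering $p:M\to N$ and a class $\gamma_1\in H_1(M,\mathbb Z)$ with $\lambda(\omega_M,\gamma_1)=0$ such that $\gamma=\gamma_1+p^!\beta$ is primitive, $\lambda(\omega_M,\gamma)=\lambda(\omega_N,\beta)$, and the flow on $\widetilde M_\gamma$ is ergodic for almost every $\theta$.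
\end{theorem}

\begin{proof}
Let $q:N\to T$ be the projection. Choose a square $s$ of $N$, and let $M$ be the component containing the square $(1,s)$ of the fiber product of $N_1$ and $N$. By assumption $\beta\in H_N^{(0)}$.

\emph{The curve.} Let $0<\varepsilon<\frac1{2d}$ and take the segment of slope $1-\varepsilon$ through $(d+\frac12,d+\frac12)$ from $x=\frac12$ to $x=2d+\frac12$. Its height at $x=n$ is $n+\varepsilon(d+\frac12-n)$, which lies in $(n,n+1)$ for $1\le n\le d$ and in $(n-1,n)$ for $d+1\le n\le2d$. It starts at height $\frac12+d\varepsilon\in(0,1)$ and ends at height $2d+\frac12-d\varepsilon\in(2d,2d+1)$. So its cutting word is $(ur)^d(ru)^d$. Start it in the square $(1,s)$. In $N_1$ the word acts by right multiplication by $(-\mathbf k)^d\mathbf k^d=(-1)^d\mathbf k^{2d}=1$. In $N$ both $ru$ and its conjugate $ur$ are $d$-cycles. So the segment returns to $(1,s)$, and we close it there by a vertical segment of length $2d\varepsilon$. The resulting curve $\sigma$ has $v=(1,1-\varepsilon)$, $\tau_0=2d$, $w=(0,1)$, $s_0=2d\varepsilon$. In $N$ the $u$-edges of $(ur)^d$ start at the squares $s(ur)^n$ and its $r$-edges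 at $s(ur)^nu$, $0\le n<d$. In both cases every square occurs exactly once. The same holds for $(ru)^d$, which also starts at $s$. Hence $p_*\sigma=2q^!([r]+[u])$.

\emph{The class $\gamma_1$.} In $N_1$ the $r$-edges of $(ur)^d$ start at $(-\mathbf k)^n\mathbf j\in\{\pm\mathbf i,\pm\mathbf j\}$, and those of $(ru)^d$ start at $(-\mathbf k)^d\mathbf k^n\in\{\pm1,\pm\mathbf k\}$, $0\le n<d$. For $x\in\{1,\mathbf k\}$ let $n_x$ be the number of times $p_1\sigma$ uses $(x,r)$ minus the number of times it uses $(-x,r)$. Only the edges of $(ru)^d$ contribute. Identifying the group element $-1$ with the scalar $-1$, we get in $\mathbb Z[\mathbf k]$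
\[
n_1+n_{\mathbf k}\mathbf k=(-\mathbf k)^d\sum_{n=0}^{d-1}\mathbf k^n,\qquad\sum_{n=0}^{d-1}\mathbf k^n\in\{1,\,1+\mathbf k,\,\mathbf k\},
\]
because four consecutive powers of $\mathbf k$ sum to $0$ and $4\nmid d$. Multiplication by $(-\mathbf k)^d$ permutes the coefficients up to sign, so $n_x=\pm1$ for some $x\in\{1,\mathbf k\}$. Let $\ell$ be the antisymmetric function supported on $(x,r)$ and $(-x,r)$ with $\ell(x,r)=n_x$. Then $\ell(p_1\sigma)=n_x^2=1$. Let now $\alpha\in W_{\mathbb Z}$ be the class with $\langle\alpha,\cdot\rangle=\ell$, and put $\gamma_1=p_1^!\alpha$.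

\emph{Conclusion.} By Lemma~\ref{lem:pair}, $\langle\gamma,\Phi_*\sigma\rangle=\langle\alpha,p_{1*}\sigma\rangle=1$ for all $\Phi$. So $\gamma$ is primitive, and Proposition~\ref{prop:crit} gives ergodicity for almost every $\theta$. By Lemma~\ref{lem:sum}, $\lambda(\omega_M,\gamma_1)=0$ and $\lambda(\omega_M,\gamma)=\lambda(\omega_N,\beta)$.
\end{proof}

If $4\mid d$, then $\sum_{n<d}\mathbf k^n=0$, so the $r$-edges balance, and likewise the $u$-edges; every antisymmetric $\ell$ vanishes on $p_1\sigma$.

\begin{example}
Let $d=5$, $r=(1\,4\,2\,3)$, $u=(1\,4\,2\,5)$. First $r$ and then $u$ gives $1\to2\to3\to4\to5\to1$, so $ru$ is a $5$-cycle. The commutator $rur^{-1}u^{-1}$ fixes $1$ and exchanges $2$ with $4$ and $3$ with $5$. Hence $\chi=3-10+5=-2$ and $N\in\mathcal H(1,1)$, with one further vertex that is a regular point. As $r$ fixes only the square $5$, the deck group is trivial, as in the proof of Theorem~\ref{thm:A}. By Lemma~\ref{lem:genus2}, every nonzero $\beta$ of zero holonomy has $\lambda(\omega_N,\beta)=\frac12$; such $\beta$ exist because $H_N^{(0)}$ has rank $4-2=2$. So Theorem~\ref{thm:C} yields counterexamples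 to part (ii) with $\lambda(\omega_M,\gamma)=\frac12$.
\end{example}

In all these examples $\gamma$ has a nonzero component with exponent zero, and the proofs depend on it: without this component the shift $m$ in Proposition~\ref{prop:crit} would be $0$ for the curves used here. We do not classify ergodicity for general $(M,\omega,\gamma)$.

\begin{thebibliography}{9}
\bibitem{B} M. Bainbridge, Geom. Topol. 11 (2007).
\bibitem{FS} Krzysztof Fr\k{a}czek and Martin Schmoll, \emph{On ergodicity of foliations on $\mathbb Z^d$-covers of half-translation surfaces and some applications to periodic systems of Eaton lenses}, arXiv:1708.05550 (2017).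
\bibitem{KMS} Kerckhoff, Masur and Smillie, Ann. of Math. 124 (1986).
\end{thebibliography}

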